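# Weak $L_1$ bounds for operator-valued Coifman–Meyer multipliers

## 1. Cuculescu projections and a cut on one side of a paraproduct

Fix $n\ge 1$ and let $\mathcal M=L_\infty(\mathbb R)\otimes M_n$, with trace $\tau(F)=\int \mathrm{Tr}\,F(x)\,dx$. Write $L_p=L_p(\mathcal M)=L_p(\mathbb R;S_p^n)$, so $\|F\|_p^p=\int\mathrm{Tr}|F(x)|^p\,dx$ with $|F|^2=F^*F$. Inequalities between matrix-valued functions are pointwise inequalities between self-adjoint matrices. Every constant $C$ below is independent of $n$ and may depend on the exponents.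

**Definition (dyadic notation).** An interval of generation $i$ is a dyadic interval of length $2^{-i}$. $E_iu$ averages $u$ over the intervals of generation $i$; $\mathcal M_i$ denotes the functions constant on these intervals, also when they are unbounded; $D_i=E_i-E_{i-1}$.

If $A,B\in\mathcal M_i$ then $E_i(AuB)=A\,E_i(u)\,B$. For $1<p<\infty$ and $u\in L_p$ we have $u=\sum_{i\in\mathbb Z}D_iu$ in $L_p$. On an interval of generation $i-1$ the function $D_iu$ takes values $A$ and $-A$ on the two halves. Hence $|D_iu|^2=A^*A$ there, so **$|D_iu|^2$ is $\mathcal M_{i-1}$-measurable**. We call this predictability.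

**Definition (dyadic paraproduct).** For $x=\sum_{|i|\le I}D_ix$ put
$$\Pi(x,y)=\sum_{|i|\le I}D_ix\;E_{i-1}y .$$

The product is a matrix product: the oscillating factor $D_ix$ is on the left, and the averaged factor $E_{i-1}y$ is at the outer right.

**Definition (Cuculescu projections).** Let $a\ge 0$, $a\in L_r$ with $1\le r<\infty$, and $\mu>0$. Put $q_{-I-2}=1$,
$$q_i=q_{i-1}\,\chi_{[0,\mu]}\big(q_{i-1}E_i(a)q_{i-1}\big)\quad(-I-1\le i\le I),\qquad q=q_I .$$

The spectral projection commutes with $q_{i-1}$, so the $q_i\in\mathcal M_i$ are decreasing projections, and $q_iE_i(a)q_i\le\mu q_i$.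

For $n=1$, $q_i$ is the indicator of the set where $E_ka\le\mu$ for all $-I-1\le k\le i$, and $q$ is the indicator of the set where a dyadic maximal function of $a$ is at most $\mu$. For $n>1$ a pointwise maximum is not available, and the $q_i$ replace that set. The next lemma replaces the maximal inequality.

**Lemma 1.** $\tau(1-q)\le\mu^{-r}\|a\|_r^r.$ $\hfill(1)$

*Proof.* Let $e_i=q_{i-1}-q_i=\chi_{(\mu,\infty)}(q_{i-1}E_i(a)q_{i-1})\in\mathcal M_i$. Then $e_iE_i(a)e_i\ge\mu e_i$. Let $K$ be a finite union of intervals of generation $-I-1$. Since $e_i1_K\in\mathcal M_i$,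
$$\mu\,\tau(e_i1_K)\le\tau(e_i1_KE_i(a))=\tau(e_i1_Ka).$$
Sum over $i$, using $\sum_ie_i=1-q$, and apply Hölder:
$$\mu\,\tau((1-q)1_K)\le\tau((1-q)1_Ka)\le\tau((1-q)1_K)^{1-1/r}\|a\|_r .$$
All quantities are finite. Divide, raise to the power $r$, and let $K\uparrow\mathbb R$. $\square$

The construction on which everything turns is the following cut. Since $q\le q_{i-1}$, we have $q=q_{i-1}q$, so
$$\Pi(x,y)\,q=\Big(\sum_{|i|\le I}D_ix\;\big[E_{i-1}y\;q_{i-1}\big]\Big)\,q .\tag{2}$$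
The bracket is $\mathcal M_{i-1}$-measurable, so the sum in (2) is still a martingale. If $a=|y|^2$, the bracket is bounded: $(E_{i-1}y)^*E_{i-1}y\le E_{i-1}(y^*y)$, because the difference is $E_{i-1}\big((y-E_{i-1}y)^*(y-E_{i-1}y)\big)\ge0$, and therefore
$$|E_{i-1}y\,q_{i-1}|^2\le q_{i-1}E_{i-1}(|y|^2)q_{i-1}\le\mu .$$
Only the right side of the product is cut. This is possible because the averaged factor is at the outer right.

The purpose of the cut is to estimate the distribution function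
$$d_F(\lambda)=\tau\big(\chi_{(\lambda,\infty)}(|F|)\big)=\int\#\{i:s_i(F(x))>\lambda\}\,dx ,$$
where $s_1\ge s_2\ge\cdots$ are singular values. The matrix $F(x)(1-q(x))$ has rank at most $\operatorname{rank}(1-q(x))$, so passing from $F$ to $Fq$ costs at most $\tau(1-q)$ in $d_F$, and (1) controls this cost. In this way one gets a bound for $\|\Pi(x,y)\|_{1,\infty}=\sup_\lambda\lambda\,d_{\Pi(x,y)}(\lambda)$. The next section says which question this answers.

## 2. Operator-valued bilinear multipliers at $\frac1{p_1}+\frac1{p_2}=1$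

**Definition (Coifman–Meyer symbol).** $m:\mathbb R^2\to\mathbb C$ is smooth on $\mathbb R^2\setminus\{0\}$ and $|\partial^\alpha m(\xi)|\le C_\alpha|\xi|^{-|\alpha|}$ for all multi-indices $\alpha$.

Any function that is smooth off the origin and homogeneous of degree $0$ qualifies, since $\partial^\alpha m$ is then homogeneous of degree $-|\alpha|$ and bounded on the unit circle. Examples are $m=1$ and $m(\xi)=\xi_1^2/(\xi_1^2+\xi_2^2)$.

**Definition (the operator).** For suitable (e.g. Schwartz, finite-rank-valued) $f,g$,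
$$T_m(f,g)(x)=\int_{\mathbb R^2}m(\xi_1,\xi_2)\,\hat f(\xi_1)\,\hat g(\xi_2)\,e^{2\pi ix(\xi_1+\xi_2)}\,d\xi_1d\xi_2 ,$$
with the operator product $\hat f(\xi_1)\hat g(\xi_2)$.

For $m=1$ this is $f(x)g(x)$, and Hölder gives $L_{p_1}(S_{p_1})\times L_{p_2}(S_{p_2})\to L_p(S_p)$ for $\frac1p=\frac1{p_1}+\frac1{p_2}$. For general $m$ the following may be used.

* (i) (Grafakos–Torres) A natural class of bilinear Calderón–Zygmund operators, including the scalar $T_m$, is bounded $L_1\times L_1\to L_{\frac12,\infty}$ and $L_{p_1}\times L_{p_2}\to L_p$ for $\frac1p=\frac1{p_1}+\frac1{p_2}$, $\frac12<p<\infty$, $1<p_1,p_2<\infty$.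
* (ii) (Di Plinio et al.) Affirmative vector-valued results hold in the case $1<p<\infty$.
* (iii) There is a Coifman–Meyer symbol with $m(s,-t)=\frac s{s+t}$ for all $s,t>0$ such that, whenever $1<p_1,p_2<\infty$ and $\frac1{p_1}+\frac1{p_2}=1$, $T_m$ is not bounded $L_{p_1}(\mathbb R,S_{p_1})\times L_{p_2}(\mathbb R,S_{p_2})\to L_1(\mathbb R,S_1)$.

So at $p=1$ the strong bound fails for operator values. The question, posed by Caspers, Krishnaswamy-Usha and Vos in "Multilinear transference of Fourier and Schur multipliers acting on non-commutative $L_p$-spaces", arXiv:2206.00549 (2022), is whether the weak bound $L_{p_1}\times L_{p_2}\to L_{1,\infty}$ survives, even for $p_1=p_2=2$. Here $L_{1,\infty}$ is the weak space of $L_\infty(\mathbb R)\overline\otimes B(\ell_2)$. The answer is yes for every pair.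

For the sharpness statement, put $\|F\|_{p,q}^q=p\int_0^\infty\lambda^{q-1}d_F(\lambda)^{q/p}\,d\lambda$ for $0<q<\infty$ and $\|F\|_{p,\infty}=\sup_\lambda\lambda\,d_F(\lambda)^{1/p}$. For $q=p$ this is $\|F\|_p$. For a constant matrix on $[0,1)$ with singular values $\frac1k$, $1\le k\le N$, one has $\|\cdot\|_{1,\infty}=\sup_kk\,s_k=1$ while $\|\cdot\|_1\sim\log N$.

**Theorem 1.** Let $1<p_1,p_2<\infty$, $\frac1{p_1}+\frac1{p_2}=1$, and let $m$ be a Coifman–Meyer symbol. Then, for $f,g\in\mathcal S(\mathbb R)\otimes M_n$,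
$$\|T_m(f,g)\|_{L_{1,\infty}}\le C\|f\|_{p_1}\|g\|_{p_2},$$
where $C$ depends only on $p_1$ and finitely many $C_\alpha$. The same bound holds for Schwartz functions with values in $S_{p_1}(\ell_2)$, $S_{p_2}(\ell_2)$, and $T_m$ extends boundedly to $L_{p_1}(\mathbb R,S_{p_1})\times L_{p_2}(\mathbb R,S_{p_2})\to L_{1,\infty}$.

**Theorem 2.** Let $1<p_1,p_2<\infty$, $\frac1p=\frac1{p_1}+\frac1{p_2}$, $0<q\le\infty$. Every $T_m$ is bounded $L_{p_1}(S_{p_1})\times L_{p_2}(S_{p_2})\to L_{p,q}(L_\infty(\mathbb R)\overline\otimes B(\ell_2))$ if and only if ($p>1$ and $q\ge p$) or ($p=1$ and $q=\infty$). Moreover, for $p=1$ and the symbol in (iii), the norm of $T_m:L_{p_1}\times L_{p_2}\to L_1$ on $M_{N+1}$-valued functions is at least $c\log N$.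

**Theorem 3.** Theorem 1 holds on $\mathbb R^d$ for every $d\ge1$, for $m$ smooth on $\mathbb R^{2d}\setminus\{0\}$ with $|\partial^\alpha m(\xi)|\le C_\alpha|\xi|^{-|\alpha|}$.

## 3. Singular values, random signs, and square functions

**Weak $L_1$.** The source of everything is $s_{i+j-1}(A+B)\le s_i(A)+s_j(B)$.

* (W1) $d_{F+G}(\lambda+\mu)\le d_F(\lambda)+d_G(\mu)$: if $A$ has $k$ singular values above $\lambda$ and $B$ has $l$ above $\mu$, then $s_{k+l+1}(A+B)\le\lambda+\mu$. Since $A\mapsto\#\{i:s_i(A)>\lambda\}$ is lower semicontinuous, Fatou gives $d_F(\lambda)\le\liminf_kd_{F^{(k)}}(\lambda)$ if $F^{(k)}\to F$ a.e. Consequently, if $\theta_l>0$, $\sum\theta_l\le1$, and a subsequence of the partial sums converges a.e. to $\sum_lF_l$, then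
$$\Big\|\sum_lF_l\Big\|_{1,\infty}\le\sum_l\theta_l^{-1}\|F_l\|_{1,\infty},$$
because $d_{\sum_{l\in A}F_l}(\lambda)\le\sum_{l\in A}d_{F_l}(\theta_l\lambda)\le\lambda^{-1}\sum_l\theta_l^{-1}\|F_l\|_{1,\infty}$ for every finite set $A$ of indices.
* (W2) $\|F\|_{1,\infty}\le\|F\|_1$, $\|F^*\|_{1,\infty}=\|F\|_{1,\infty}$, and $d_F(\lambda)\le\lambda^{-p}\|F\|_p^p$.
* (W3) If $q\in\mathcal M$ is a projection, $d_F(\lambda)\le d_{Fq}(\lambda)+\tau(1-q)$: apply the first part of (W1) to $F=Fq+F(1-q)$ with levels $\lambda$ and $0$, and the rank remark of Section 1.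

**Random signs.** For a finite family put $\|(A_i)\|_{\mathrm{Rad}_p}=\big(\mathbb E\|\sum_i\varepsilon_iA_i\|_p^p\big)^{1/p}$ with independent signs $\varepsilon_i$. Recall that a Banach space is UMD if martingale differences with values in it are unconditional in $L_p$, $1<p<\infty$; $S_p$ is UMD for $1<p<\infty$. The following facts, for $1<p<\infty$ and with constants independent of $n$, are in Hytönen–van Neerven–Veraar–Weis (HNVW), *Analysis in Banach Spaces I*, Chapters 4–5.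

* (U1) $\|(D_iu)_i\|_{\mathrm{Rad}_p}\le C\|u\|_p$ over finite sets of distinct $i$; and $\|\sum u_i\|_p\le C\|(u_i)\|_{\mathrm{Rad}_p}$ if $D_iu_i=u_i$. (UMD)
* (U2) $\|(\gamma_iA_i)\|_{\mathrm{Rad}_p}\le2\|(A_i)\|_{\mathrm{Rad}_p}$ for scalar functions $|\gamma_i(x)|\le1$. (Kahane contraction, pointwise in $x$)
* (U3) For each fixed $l$, $\|(E_{i+l}A_i)_i\|_{\mathrm{Rad}_p}\le C\|(A_i)_i\|_{\mathrm{Rad}_p}$ with $C$ independent of $l$; hence the same for $D_{i+l}$. (Bourgain's vector-valued Stein inequality)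
* (U4) $\chi_{(-\infty,0]}(D)$ is bounded on $L_p(\mathbb R;S_p)$, and on $L_p(\Omega\times\mathbb R;S_p)$ acting in the variable of $\mathbb R$.
* (U5) (Mikhlin) $\|T_\mu\|_{L_p(S_p)\to L_p(S_p)}\le C(\|\mu\|_\infty+\|\xi\mu'\|_\infty)$ for scalar symbols $\mu\in C^1(\mathbb R\setminus\{0\})$.
* (H) $\sum_jA_jB_j=\mathbb E\big[(\sum_j\varepsilon_jA_j)(\sum_k\varepsilon_kB_k)\big]$, so by Hölder $\|\sum_jA_jB_j\|_1\le\|(A_j)\|_{\mathrm{Rad}_{p_1}}\|(B_j)\|_{\mathrm{Rad}_{p_2}}$ when $\frac1{p_1}+\frac1{p_2}=1$.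

For $p=2$ the facts (U1)–(U5) are elementary Hilbert space facts.

**Square functions.** For a finite martingale $z$ with differences $dz_i$ put $S_c(z)=(\sum|dz_i|^2)^{1/2}$ and $S_r(z)=S_c(z^*)=(\sum dz_i\,dz_i^*)^{1/2}$. They can be very different. Let $r_j$ be the function on $[0,1)$ equal to $1$ on left halves and $-1$ on right halves of intervals of generation $j-1$. For $z=\sum_{j=1}^Nr_je_{j1}$ on $[0,1)$ we get $S_c(z)^2=Ne_{11}$ and $S_r(z)^2=\sum_je_{jj}$, so $\|S_c(z)\|_p=N^{1/2}$ and $\|S_r(z)\|_p=N^{1/p}$.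

**Pisier–Xu** (Comm. Math. Phys. 189 (1997), Theorem 2.1). Let $1<p<2$ and let $x\in L_p$ be a finite martingale over a finite von Neumann algebra with normalized trace. There are martingales $c,r$ for the same finite filtration with $x=c+r$ and $\|S_c(c)\|_p+\|S_r(r)\|_p\le C_p\|x\|_p$. Also $\|z\|_p\le C_p\|S_r(z)\|_p$.

We need it on $\mathbb R$ for $x=\sum_{|i|\le I}D_ix\in L_p$. Apply it on $L_\infty(Q)\otimes M_n$ for each dyadic $Q$ of length $2^{I+1}$, with the filtration $(\mathcal M_i)_{-I-1\le i\le I}$; normalizing the trace changes nothing, because both sides scale in the same way. Sum the $p$-th powers over $Q$. Since $E_{-I-1}x=0$, the initial terms satisfy $E_{-I-1}c+E_{-I-1}r=0$, and dropping them keeps $x=c+r$ and only decreases the square functions. So we may take $c=\sum_{|i|\le I}D_ic$ and $r=\sum_{|i|\le I}D_ir$. The inequality $\|z\|_p\le C\|S_r(z)\|_p$ passes to $z=\sum_{|i|\le I}D_iz$ on $\mathbb R$ in the same way.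

## 4. Rademacher columns and rows: the triangular matrix

The simplest test of $\Pi$ takes $x$ to be a column and $y$ a row of Rademacher functions on $[0,1)$:
$$x=N^{-1/2}\sum_{j=1}^Nr_j\,e_{j1},\qquad y=N^{-1/2}\sum_{k=1}^Nr_k\,e_{1k}.$$
At each point both are rank one of norm $1$, so $\|x\|_{p_1}=\|y\|_{p_2}=1$ for all exponents. Since $D_jx=N^{-1/2}r_je_{j1}$ and $E_{j-1}y=N^{-1/2}\sum_{k<j}r_ke_{1k}$,
$$\Pi(x,y)=\frac1N\sum_{k<j}r_jr_k\,e_{jk}=R\,\tfrac1NL_N\,R,\qquad R=\mathrm{diag}(r_j),\quad L_N=(1_{j>k})_{j,k=1}^N .$$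
So the norms of $\Pi(x,y)$ are those of the strictly triangular matrix $\frac1NL_N$.

**Singular values.** Let $K=(\operatorname{sgn}(j-k))_{j,k=1}^N$ and let $\mathbf J$ be the all-ones matrix, of rank one. For $\theta=(2l+1)\pi/N$, $0\le l<N$, put $w=(e^{i\theta j})_j$ and $z=e^{-i\theta}$, so $z^N=-1$. In $(Kw)_j=\sum_{k<j}e^{i\theta k}-\sum_{k>j}e^{i\theta k}$ substitute $r=j-k$ in the first sum and $r=j-k+N$ in the second, where $-e^{i\theta k}=e^{i\theta(k-N)}$. This gives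
$$(Kw)_j=e^{i\theta j}\sum_{r=1}^{N-1}z^r=e^{i\theta j}\,\frac{z+1}{1-z}=-i\cot\tfrac\theta2\;e^{i\theta j}.$$
These $N$ vectors are orthogonal. Hence $K$ is normal with eigenvalues
$$-i\cot\tfrac{(2l+1)\pi}{2N},\qquad 0\le l<N.\tag{3}$$
The indices $l$ and $N-1-l$ give equal moduli, so $s_{2l+1}(K)=s_{2l+2}(K)=\cot\frac{(2l+1)\pi}{2N}$ in the range $2l+1\le N/2$, and $s_k(K)\ge\cot\frac{k\pi}{2N}$ for $k\le\frac N2$. As $\tan t\le2t$ on $[0,1]$,
$$s_k(K)\ge\frac N{\pi k},\qquad1\le k\le\tfrac N2.\tag{4}$$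

Now $2L_N=\mathbf J+(K-1)$. By (3), $K-1$ is normal with eigenvalues of modulus $1/\sin\frac{(2l+1)\pi}{2N}$, so $s_k(K-1)\ge s_k(K)$. Also $\sin t\ge2t/\pi$ on $[0,\frac\pi2]$ gives, for $k\in\{2l+1,2l+2\}$, $s_k(K-1)\le\frac N{2l+1}\le\frac{2N}k$. Since $\mathbf J$ has rank one,
$$2s_k(L_N)\ge s_{k+1}(K-1)\ge\tfrac N{\pi(k+1)}\ \ (k+1\le\tfrac N2),\qquad 2s_{k+1}(L_N)\le s_k(K-1)\le\tfrac{2N}k .$$
Together with $s_1(L_N)\le N$ this shows
$$\|\Pi(x,y)\|_1\ge c\log N\ \ (N\ge4),\qquad\|\Pi(x,y)\|_{1,\infty}=\sup_kk\,s_k(\tfrac1NL_N)\le2 .\tag{5}$$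
The trace norm diverges logarithmically, while the weak norm stays bounded.

**The cut in this example.** Take $a=|y|^2=\frac1N\sum_{j,k}r_jr_ke_{jk}$, $\mu=\lambda=s/N$ with an integer $1\le s\le N$, and $I=N$. On $[0,1)$, for $0\le i\le N$,
$$E_i(a)=\frac1N\Big(\sum_{j,k\le i}r_jr_ke_{jk}+\sum_{j>i}e_{jj}\Big).$$
The diagonal part has norm at most $\frac1N\le\lambda$, and for $i<0$ the averages are smaller, so neither is ever cut. The first part is $\frac1N$ times the rank one operator with vector $\eta_i=\sum_{j\le i}r_je_j$, with eigenvalue $\frac iN$. It exceeds $\lambda$ first at $i=s+1$, and then the direction $\eta_{s+1}$ is removed. After that the vector seen in the corner is $\sum_{s+1<j\le i}r_je_j$, which is removed at $i=2(s+1)$, and so on. In total $\lfloor\frac N{s+1}\rfloor\le\frac1\lambda$ directions are removed, in agreement with (1), since $\tau(a)=1$. What remains of row $j$ of $N^{-1}L_N$ (after conjugating by $R$) is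 supported in the block containing $j$, because earlier full blocks of ones are removed; its norm squared is at most $s/N^2$. Hence $\|\Pi(x,y)q\|_2^2\le N\cdot s/N^2=\lambda$. Chebyshev gives $d_{\Pi(x,y)}(\lambda)\le\frac1\lambda+\lambda^{-2}\lambda=\frac2\lambda$. The proof in Section 6 is this computation for general $x,y\in L_2$.

## 5. Stein's inequality: the $L_p$ argument for $p>1$, and its failure at $p=1$

A sensible first approach to $\Pi$ uses unconditionality. Let $\frac1p=\frac1{p_1}+\frac1{p_2}<1$. Let $h_i=\pm1$ on left/right halves of intervals of generation $i-1$, so $D_ix=h_iA_i$ with $A_i\in\mathcal M_{i-1}$. Then $D_ix\,E_{i-1}y=h_i\,E_{i-1}(A_iy)$. Signs $h_i(x)$ do not change $\mathrm{Rad}_p$ norms. By (U1), (U3), Hölder, and (U1) again,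
$$\|\Pi(x,y)\|_p\le C\|(E_{i-1}(A_iy))_i\|_{\mathrm{Rad}_p}\le C\|(A_iy)_i\|_{\mathrm{Rad}_p}\le C\|(A_i)_i\|_{\mathrm{Rad}_{p_1}}\|y\|_{p_2}\le C\|x\|_{p_1}\|y\|_{p_2}.\tag{6}$$
In the third step we used $\sum\varepsilon_iA_iy=(\sum\varepsilon_iA_i)y$.

At $p=1$ the step that breaks is Stein's inequality. In the example of Section 4, $A_j=N^{-1/2}e_{j1}$ on $[0,1)$ (and $0$ elsewhere). Then $\sum_j\varepsilon_jA_jy$ is at each point rank one of norm $1$, so $\|(A_jy)\|_{\mathrm{Rad}_1}=1$. But $\sum_j\varepsilon_jE_{j-1}(A_jy)=\frac1N\sum_{k<j}\varepsilon_jr_ke_{jk}$ has trace norm $\|\frac1NL_N\|_1\ge c\log N$. By (5) no other argument can repair the conclusion in $L_1$. One has to estimate $d_{\Pi(x,y)}$ directly, and this is where the cut (2) enters.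

## 6. The paraproduct on $L_2\times L_2$

**Proposition A.** Let $\frac1{p_1}+\frac1{p_2}=1$, $1<p_i<\infty$, $x=\sum_{|i|\le I}D_ix\in L_{p_1}$, $y\in L_{p_2}$. Then $\|\Pi(x,y)\|_{1,\infty}\le C\|x\|_{p_1}\|y\|_{p_2}$, with $C$ independent of $I,n$.

Write $y_i=E_iy$. We first take $p_1=p_2=2$ and, by homogeneity, $\|x\|_2=\|y\|_2=1$.

**Step 1: cut.** The aim is to make the coefficients bounded. Take Cuculescu projections for $a=|y|^2$ at height $\mu=\lambda$. By (1) with $r=1$, $\tau(1-q)\le\lambda^{-1}$. By Section 1, $b_{i-1}=y_{i-1}q_{i-1}\in\mathcal M_{i-1}$ has $\|b_{i-1}\|_\infty^2\le\lambda$, and $\Pi(x,y)q=zq$ with $z=\sum_iD_ix\,b_{i-1}$.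

**Step 2: orthogonality.** The aim is to bound $z$ in $L_2$. The terms $D_ix\,b_{i-1}$ are $\mathcal M_i$-measurable and killed by $E_{i-1}$, hence orthogonal, and
$$\|z\|_2^2=\sum_i\|D_ix\,b_{i-1}\|_2^2\le\lambda\sum_i\|D_ix\|_2^2=\lambda .$$

**Step 3: conclusion.** By (W3) and (W2), $d_{\Pi(x,y)}(\lambda)\le\tau(1-q)+\lambda^{-2}\|z\|_2^2\le2\lambda^{-1}$. $\square$ (for $p_1=p_2=2$)

## 7. Exponents $p_1<2<p_2$: row part and column part

Let $p=p_1<2$. Repeating Section 6 with $a=|y|^2$, we would need $\|\sum_iD_ix\,b_{i-1}\|_p\le C\sup_i\|b_{i-1}\|_\infty\|x\|_p$ for adapted operator coefficients on the right. This is false. On $[0,1)$ take $x=\sum_{j\le N}r_je_{j1}$ and the constants $b_{j-1}=e_{1j}$. Then $\|x\|_p=N^{1/2}$, while $\sum_jD_jx\,b_{j-1}=\sum_jr_je_{jj}$ has norm $N^{1/p}$, which is much larger.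

The square functions show the cause. With $z=\sum D_ix\,b_{i-1}$,
$$S_r(z)^2=\sum D_ix\,b_{i-1}b_{i-1}^*(D_ix)^*\le\sup_i\|b_{i-1}\|_\infty^2\,S_r(x)^2,\qquad S_c(z)^2=\sum b_{i-1}^*|D_ix|^2b_{i-1},$$
and in the second expression the $b_{i-1}$ stand outside. So right multipliers preserve the row square function but not the column one. We therefore split $x=c+r$ by Pisier–Xu. The row part is treated as in Section 6. In the column part, the weight missing between $L_p$ and $L_2$ is a power of $S_c(c)$. We move this power from $D_ic$ onto $y$ *before* cutting. Predictability makes this legitimate.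

By (W1) it suffices to treat $\Pi(r,y)$ and $\Pi(c,y)$. By homogeneity (zero cases being trivial) let $\|y\|_{p_2}=1$ and $\|S_r(r)\|_p=1$, respectively $\|S_c(c)\|_p=1$.

**Step 1: row part.** Take Cuculescu projections for $a=|y|^2\in L_{p_2/2}$ at height $\mu=\lambda^{2/p_2}$. By (1) with exponent $p_2/2$, $\tau(1-q)\le\mu^{-p_2/2}\|y\|_{p_2}^{p_2}=\lambda^{-1}$. Put $b_{i-1}=y_{i-1}q_{i-1}$, so $\|b_{i-1}\|_\infty^2\le\mu$, and $\Pi(r,y)q=zq$ with $z=\sum_iD_ir\,b_{i-1}$, a martingale with $D_iz=D_ir\,b_{i-1}$ and $S_r(z)^2\le\mu S_r(r)^2$. By Pisier–Xu, $\|z\|_p\le C\|S_r(z)\|_p\le C\mu^{1/2}$. With (W3) and (W2),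
$$d_{\Pi(r,y)}(\lambda)\le\lambda^{-1}+C\lambda^{-p}\mu^{p/2}=\lambda^{-1}+C\lambda^{-p_1(1-1/p_2)}=(1+C)\lambda^{-1}.$$

**Step 2: column part, factorization.** The aim is to write $D_ic=v_is_i^{\alpha/2}$ with $(v_i)$ square summable in $L_2$. Let
$$\alpha=1-\tfrac p2\in(0,\tfrac12),\qquad\beta=\tfrac p2,\qquad s_i=\sum_{k\le i}|D_kc|^2,\qquad s_{-I-1}=0,\quad s_\infty=s_I,\quad W=s_\infty^\alpha .$$
By predictability $s_i$ is $\mathcal M_{i-1}$-measurable, and it increases with $i$. Put $v_i=D_ic\,s_i^{-\alpha/2}$ with the pseudo-inverse. Since $|D_ic|^2\le s_i$, the kernel of $s_i$ lies in that of $D_ic$, so $D_ic=v_is_i^{\alpha/2}$. Also $v_i$ is $\mathcal M_i$-measurable and $E_{i-1}v_i=E_{i-1}(D_ic)\,s_i^{-\alpha/2}=0$.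

**Step 3: Klein's inequality.** The aim is to bound $\sum\|v_i\|_2^2$. Since $-\alpha=\beta-1$, $\|v_i\|_2^2=\tau\big(s_i^{\beta-1}(s_i-s_{i-1})\big)$. We claim that for matrices $0\le A\le B$ and $0<\beta\le1$,
$$\beta\,\mathrm{Tr}\big[(B-A)B^{\beta-1}\big]\le\mathrm{Tr}\big[B^\beta-A^\beta\big].$$
Restrict to $\operatorname{supp}B\supseteq\operatorname{supp}A$, and take orthonormal eigenbases $u_k$ of $A$ with eigenvalues $a_k\ge0$ and $w_l$ of $B$ with eigenvalues $b_l>0$. Then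
$$\mathrm{Tr}\big[A^\beta-B^\beta-\beta(A-B)B^{\beta-1}\big]=\sum_{k,l}|\langle u_k,w_l\rangle|^2\big[a_k^\beta-b_l^\beta-\beta(a_k-b_l)b_l^{\beta-1}\big]\le0,$$
because $t^\beta$ is concave on $[0,\infty)$ and so lies below its tangent at $b_l$. Apply this pointwise with $A=s_{i-1}$, $B=s_i$, and sum; all traces are finite since $\tau(s_i^\beta)\le\tau(s_\infty^{p/2})=\|S_c(c)\|_p^p=1$. The right sides telescope:
$$\sum_i\|v_i\|_2^2\le\tfrac1\beta\,\tau(s_\infty^\beta)=\tfrac2p .\tag{7}$$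

**Step 4: the weighted object to be cut.** The aim is a function $a\in L_1$ that dominates the new coefficients. Let $a=y^*Wy\ge0$. With $\frac1\rho=\frac12-\frac1{p_2}=\frac1p-\frac12$ we have $\rho=\frac{2p}{2-p}$ and $\frac{\alpha\rho}2=\frac p2$, so $\|W^{1/2}\|_\rho^\rho=\tau(s_\infty^{p/2})=1$. Hölder gives $\tau(a)=\|W^{1/2}y\|_2^2\le\|W^{1/2}\|_\rho^2\|y\|_{p_2}^2\le1$. Moreover
$$|s_i^{\alpha/2}y_{i-1}|^2=y_{i-1}^*s_i^\alpha y_{i-1}\le E_{i-1}(y^*s_i^\alpha y)\le E_{i-1}(a).\tag{8}$$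
The first inequality holds because $s_i^\alpha\in\mathcal M_{i-1}$, so that the difference is $E_{i-1}\big((y-y_{i-1})^*s_i^\alpha(y-y_{i-1})\big)\ge0$. The second holds because $s_i\le s_\infty$ and $t^\alpha$ is operator monotone for $0\le\alpha\le1$.

**Step 5: cut and orthogonality.** Take Cuculescu projections for this $a$ at height $\mu=\lambda$, so $\tau(1-q)\le\lambda^{-1}$ by (1) with $r=1$. Put $b_{i-1}=s_i^{\alpha/2}y_{i-1}q_{i-1}$, which is $\mathcal M_{i-1}$-measurable. By (8), $b_{i-1}^*b_{i-1}\le q_{i-1}E_{i-1}(a)q_{i-1}\le\lambda$. As $q\le q_{i-1}$,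
$$\Pi(c,y)q=\sum_iv_is_i^{\alpha/2}y_{i-1}q_{i-1}q=zq,\qquad z=\sum_iv_ib_{i-1}.$$
The $v_ib_{i-1}$ are martingale differences, hence orthogonal in $L_2$, and by (7) $\|z\|_2^2\le\lambda\sum\|v_i\|_2^2\le\frac{2\lambda}p$. By (W3) and (W2), $d_{\Pi(c,y)}(\lambda)\le(1+\frac2p)\lambda^{-1}$. This proves Proposition A for $p_1<2$. With $\alpha=0$, $W=1$, $c=x$, this is the argument of Section 6.

## 8. Exponents $p_1>2>p_2$: telescoping to the adjoint paraproduct

Here $|y|^2\in L_{p_2/2}$ with $p_2/2<1$, and Lemma 1 does not apply. We exchange the roles of $x$ and $y$. Since $x=E_Ix$ and $E_{-I-1}x=0$, telescoping $E_ix\,E_iy$ from $-I-1$ to $I$ gives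
$$x\,E_Iy=\Pi(x,y)+\sum_{|i|\le I}D_ix\,D_iy+\sum_{|i|\le I}E_{i-1}x\,D_iy .$$
The left side has $L_1$-norm at most $\|x\|_{p_1}\|y\|_{p_2}$. The middle sum is bounded in $L_1$ by (H) and (U1). Put $y'=\sum_{|i|\le I}D_iy=E_Iy-E_{-I-1}y$, so $\|y'\|_{p_2}\le2\|y\|_{p_2}$. The last sum is
$$\sum_iE_{i-1}x\,D_iy=\Big(\sum_iD_i(y'^*)\,E_{i-1}(x^*)\Big)^*=\Pi(y'^*,x^*)^*,$$
which is covered by Section 7 for the pair $(p_2,p_1)$ and (W2). Add the pieces with (W1). Proposition A is proved. $\square$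

## 9. Splitting the symbol into frequency blocks

The purpose of this section is to reduce Theorem 1 for $M_n$-valued functions to sums $\sum_j\gamma_jP_jf\,Q_jg$. Let $f,g\in\mathcal S(\mathbb R)\otimes M_n$.

**Step 1: two regions.** Let $\phi\in C_c^\infty(\mathbb R)$ be real, even, $\phi=1$ on $[-1,1]$, $\operatorname{supp}\phi\subset[-2,2]$, and $\psi(\xi)=\phi(\xi)-\phi(2\xi)$, supported in $\frac12\le|\xi|\le2$. For $\xi\ne0$, telescoping gives $\sum_k\psi(2^{-k}\xi)=1$ and $\sum_{k\le j}\psi(2^{-k}\xi)=\phi(2^{-j}\xi)$. Split $m=\sum_{j,k}m\,\psi(2^{-j}\xi_1)\psi(2^{-k}\xi_2)$ into $k\le j$ and $j<k$. This gives $m=m_1+m_2$ a.e., with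
$$m_1=\sum_jm\,\psi(2^{-j}\xi_1)\phi(2^{-j}\xi_2),\qquad m_2=\sum_jm\,\phi(2^{1-j}\xi_1)\psi(2^{-j}\xi_2).$$

**Step 2: separating the variables.** Let $\tilde\psi(\xi)=\phi(\xi/2)-\phi(4\xi)$, which is $1$ on $\operatorname{supp}\psi$ and supported in $\frac14\le|\xi|\le4$. Let $\tilde\phi=\phi(\cdot/2)$, which is $1$ on $[-2,2]$ and supported in $[-4,4]$. The functions $m(2^j\xi)\psi(\xi_1)\phi(\xi_2)$ and $m(2^j\xi)\phi(2\xi_1)\psi(\xi_2)$ are supported in $[-2,2]^2$, away from $|\xi|<\frac12$, and by the symbol estimates they are smooth with bounds uniform in $j$. Expand them in Fourier series on $[-4,4]^2$, with coefficients $c_{j,(a,b)}$ of $e^{2\pi i(a\xi_1+b\xi_2)/8}$, respectively $c'_{j,(a,b)}$ of $e^{2\pi i(b\xi_1+a\xi_2)/8}$. Both are bounded by $C(1+|a|+|b|)^{-10}$. Multiply the series by $\tilde\psi(\xi_1)\tilde\phi(\xi_2)$, respectively $\tilde\phi(\xi_1)\tilde\psi(\xi_2)$, which does not change the functions, and rescale: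
$$T_{m_1}(f,g)=\sum_{(a,b)\in\mathbb Z^2}\sum_jc_{j,(a,b)}\,P_j^af\;Q_j^bg,\qquad T_{m_2}(f,g)=\sum_{(a,b)\in\mathbb Z^2}\sum_jc'_{j,(a,b)}\,Q_j^bf\;P_j^ag .\tag{9}$$
Here $P_j^a$ has symbol $\psi^a(2^{-j}\xi)$ with $\psi^a(\xi)=\tilde\psi(\xi)e^{2\pi ia\xi/8}$, and $Q_j^b$ has symbol $\phi^b(2^{-j}\xi)$ with $\phi^b(\xi)=\tilde\phi(\xi)e^{2\pi ib\xi/8}$. Both series converge absolutely and uniformly in $x$, since $\sum_j\int_{2^{j-2}\le|\xi|\le2^{j+2}}\|\hat f\|\,d\xi<\infty$, and likewise for $g$.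

**Step 3: the second series by adjoints.** As $\tilde\psi,\tilde\phi$ are real and even, the kernels of $P_j^a,Q_j^b$ are translates of real functions. So $(P_j^au)^*=P_j^a(u^*)$, $(Q_j^bu)^*=Q_j^b(u^*)$, and
$$T_{m_2}(f,g)^*=\sum_{(a,b)}\sum_j\overline{c'_{j,(a,b)}}\,P_j^a(g^*)\,Q_j^b(f^*).$$
This has the form of the first series in (9), with exponents $(p_2,p_1)$.

**Step 4: the reduced statement.** Theorem 1 for $M_n$-valued functions follows from:

**Proposition B.** For all pairs $(p_1,p_2)$ as in Theorem 1, scalars $|\gamma_j|\le1$ and $J<\infty$, the operator $B(f,g)=\sum_{|j|\le J}\gamma_jP_j^af\,Q_j^bg$ satisfies $\|B(f,g)\|_{1,\infty}\le C(1+|a|)(1+|b|)\|f\|_{p_1}\|g\|_{p_2}$, with $C$ independent of $J,a,b,n$.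

Indeed, for fixed $(a,b)$ divide the coefficients by $C(1+|a|+|b|)^{-10}$, apply Proposition B, and let $J\to\infty$ by Fatou. Then apply (W1) with $\theta_{(a,b)}=c(1+|a|+|b|)^{-3}$; the resulting sum is at most $C\sum_{(a,b)}(1+|a|+|b|)^{3-10+2}<\infty$. Finally add $T_{m_1}$ and $T_{m_2}$ with (W1) and (W2).

## 10. Littlewood–Paley pieces against martingale differences

We compare $P_j$ with $D_i$ and $Q_j$ with $E_j$. Write $P_j=P_j^a$, $Q_j=Q_j^b$.

**Lemma 2.** On $L_2$: $\|D_iP_j\|\le C(1+|a|)^{1/2}2^{-|i-j|/2}$ and $\|(Q_j-E_j)D_i\|\le C(1+|b|)^{1/2}2^{-|i-j|/2}$.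

*Proof.* The operators have the form $T\otimes\mathrm{id}_{S_2}$, so scalar functions suffice.

**Step 1: $i>j$, smoothness beats fine intervals.** Since $D_iu=E_i(u-E_{i-1}u)$, Poincaré's inequality on intervals of length $2^{1-i}$ gives $\|D_iu\|_2\le\|u-E_{i-1}u\|_2\le C2^{-i}\|u'\|_2$. For $u=P_jf$ or $u=Q_j^*f$ the frequencies satisfy $|\xi|\le2^{j+2}$, so $\|u'\|_2\le C2^j\|f\|_2$. Thus $\|D_iP_j\|\le C2^{-(i-j)}$. As $E_jD_i=0$, also $\|(Q_j-E_j)D_i\|=\|Q_jD_i\|=\|D_iQ_j^*\|\le C2^{-(i-j)}$.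

**Step 2: $i\le j$, step functions under short kernels.** Let $v=D_ih$, constant on dyadic intervals of length $L=2^{-i}$. Then
$$\|v(\cdot+t)-v\|_2\le2(|t|/L)^{1/2}\|v\|_2\qquad(t\in\mathbb R).\tag{10}$$
For $|t|\le L$ the difference lives on a set of measure $|t|$ in each interval $Q$ and is there a difference of values on neighboring intervals, so its norm squared is at most $|t|\sum_Q2(|v_Q|^2+|v_{Q^\pm}|^2)=4\frac{|t|}L\|v\|_2^2$. For $|t|>L$ the bound $2\|v\|_2$ suffices. The kernel $k$ of $P_j^*$ has $\int k=\overline{\psi^a(0)}=0$, and that of $Q_j$ has $\int k=\phi^b(0)=1$. Both have the form $2^j\Theta(2^jt\pm\frac a8)$ (respectively with $b$), with $\Theta$ a fixed Schwartz function, so $\int|k(t)||t|^{1/2}dt\le C(1+|a|)^{1/2}2^{-j/2}$ (respectively with $b$). Hence $P_j^*v=\int k(t)(v(\cdot-t)-v)\,dt$. Since $E_jD_i=D_i$, also $(Q_j-E_j)v=Q_jv-v=\int k(t)(v(\cdot-t)-v)\,dt$ with its own kernel. By (10) both have norm at most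 $C(1+|\cdot|)^{1/2}2^{-(j-i)/2}\|v\|_2$. Finally $\|D_iP_j\|=\|P_j^*D_i\|$. $\square$

**Lemma 3.** Let $1<p<\infty$. There is $\delta=\delta_p>0$ such that, for scalars $|\gamma_j|\le1$, $J<\infty$, $l\in\mathbb Z$:

* (a) $\|(\gamma_jP_jf)_{|j|\le J}\|_{\mathrm{Rad}_p}\le C(1+|a|)\|f\|_p$;
* (b) $\|\sum_{|j|\le J}\gamma_jD_{j+l}P_jf\|_p\le C(1+|a|)2^{-\delta|l|}\|f\|_p$;
* (c) $\|((Q_j-E_j)g)_{|j|\le J}\|_{\mathrm{Rad}_p}\le C(1+|b|)\|g\|_p$.

*Proof.* **Part (a).** For fixed signs apply (U5) to $\sum_j\varepsilon_j\gamma_j\psi^a(2^{-j}\xi)$. At each $\xi$ at most five terms are nonzero, and $|\xi\,\partial_\xi[\psi^a(2^{-j}\xi)]|\le C(1+|a|)$.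

**Part (b).** First without decay: by (U1), then (U3), then (a), the norm is at most $C(1+|a|)\|f\|_p$ for every $p\in(1,\infty)$. For $p=2$ use orthogonality, Lemma 2, and $P_j=P_j\chi_{\{2^{j-2}\le|\xi|\le2^{j+2}\}}(D)$: the norm squared is at most
$$C(1+|a|)2^{-|l|}\sum_j\|\chi_{\{2^{j-2}\le|\xi|\le2^{j+2}\}}(D)f\|_2^2\le C(1+|a|)2^{-|l|}\|f\|_2^2 .$$
If $p\ne2$, choose $p_0\in(1,\infty)$ with $p$ strictly between $2$ and $p_0$. Complex interpolation of $L_p(\mathcal M)$ for this fixed linear map gives a factor $2^{-\delta|l|}$ and at most one power of $1+|a|$.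

**Part (c), without decay.** We first show $\|(Q_jA_j)\|_{\mathrm{Rad}_p}\le C(1+|b|)\|(A_j)\|_{\mathrm{Rad}_p}$. We have $\phi^b(2^{-j}\xi)=-\int(\phi^b)'(t)\,\chi_{(-\infty,2^jt]}(\xi)\,dt$ and $\int|(\phi^b)'|\le C(1+|b|)$. For any reals $t_j$, $\chi_{(-\infty,t_j]}(D)$ is $\chi_{(-\infty,0]}(D)$ conjugated by the unimodular function $e^{2\pi it_jx}$. Using (U2), then (U4) for $\sum_j\varepsilon_je^{-2\pi it_jx}A_j$ on $\Omega\times\mathbb R$, then (U2) again, $\|(\chi_{(-\infty,t_j]}(D)A_j)\|_{\mathrm{Rad}_p}\le C\|(A_j)\|_{\mathrm{Rad}_p}$. Integrate in $t$. With $R_j=Q_j-E_j$, (U3) and (U1) give $\|(R_jD_{j+l}g)_j\|_{\mathrm{Rad}_p}\le C(1+|b|)\|g\|_p$ for all $p\in(1,\infty)$ and all $l$.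

**Part (c), decay and summation.** For $p=2$, $D_{j+l}=D_{j+l}D_{j+l}$ and Lemma 2 bound the same quantity by
$$\Big(\sum_j\|R_jD_{j+l}D_{j+l}g\|_2^2\Big)^{1/2}\le C(1+|b|)^{1/2}2^{-|l|/2}\|g\|_2 .$$
Interpolate the linear map $g\mapsto\sum_j\varepsilon_jR_jD_{j+l}g$ into $L_p(L_\infty(\Omega\times\mathbb R)\otimes M_n)$: the bound becomes $C(1+|b|)2^{-\delta|l|}\|g\|_p$. Sum over $l$, using $R_jg=\sum_lR_jD_{j+l}g$ in $L_p$. $\square$

## 11. Regrouping the blocks into dyadic paraproducts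

We prove Proposition B. Write
$$B(f,g)=\sum_{|j|\le J}\gamma_jP_jf\,(Q_j-E_j)g+\sum_{|j|\le J}\gamma_jP_jf\,E_jg .$$

**Step 1: smooth averages become dyadic averages.** By (H) and Lemma 3(a),(c), the first sum has $L_1$-norm at most $C(1+|a|)(1+|b|)\|f\|_{p_1}\|g\|_{p_2}$.

**Step 2: regrouping by distance of scales.** The aim is to replace $P_jf$ by martingale differences. Put $F_l=\sum_{|j|\le J}\gamma_jD_{j+l}P_jf$. Then $\|F_l\|_{p_1}\le C(1+|a|)2^{-\delta|l|}\|f\|_{p_1}$ by Lemma 3(b), $D_{j+l}F_l=\gamma_jD_{j+l}P_jf$ for $|j|\le J$, and all other differences vanish. So $F_l=\sum_{|i|\le I}D_iF_l$ with $I=J+|l|$, and Proposition A applies to $F_l$ with a constant independent of $l,J$. Since $P_jf=\sum_lD_{j+l}P_jf$ in $L_{p_1}$, setting $i=j+l$ gives, with convergence in $L_1$,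
$$\sum_{|j|\le J}\gamma_jP_jf\,E_jg=\sum_{l\in\mathbb Z}\sum_iD_iF_l\,E_{i-l}g=\sum_l\Big[\Pi(F_l,g)+\sum_iD_iF_l\,(E_{i-l}-E_{i-1})g\Big].\tag{11}$$

**Step 3: the shift errors are in $L_1$.** $E_{i-l}-E_{i-1}$ equals $\sum_{r=0}^{-l}D_{i+r}$ if $l\le0$, $0$ if $l=1$, and $-\sum_{r=1}^{l-1}D_{i-r}$ if $l\ge2$. By (H) and (U1), $\|\sum_iD_iF_l\,D_{i+r}g\|_1\le C\|F_l\|_{p_1}\|g\|_{p_2}$ for every $r\in\mathbb Z$. So the second terms in the bracket have $L_1$-norm at most $C(1+|l|)2^{-\delta|l|}(1+|a|)\|f\|_{p_1}\|g\|_{p_2}$, which is summable over $l$.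

**Step 4: summing the paraproducts in weak $L_1$.** By (11) and Step 3, $\sum_l\Pi(F_l,g)$ also converges in $L_1$ for fixed $J$, so a subsequence of its partial sums converges a.e. By Proposition A, $\|\Pi(F_l,g)\|_{1,\infty}\le C(1+|a|)2^{-\delta|l|}\|f\|_{p_1}\|g\|_{p_2}$. Now (W1) with $\theta_l=c\,2^{-\delta|l|/2}$ gives $\|\sum_l\Pi(F_l,g)\|_{1,\infty}\le C(1+|a|)\|f\|_{p_1}\|g\|_{p_2}$. Add up with (W1), (W2). Proposition B is proved. $\square$

## 12. From $M_n$ to $\ell_2$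

By Section 9, Theorem 1 holds for $M_n$-valued functions with $C$ independent of $n$. Let $f,g$ be Schwartz with values in $S_{p_1}(\ell_2),S_{p_2}(\ell_2)$, and let $P_n\uparrow1$ be the coordinate projections of $\ell_2$. Then $\int\|P_n\hat fP_n-\hat f\|_{S_{p_1}}d\xi\to0$ by dominated convergence, and likewise for $g$. As $m$ is bounded and $\|AB\|_{S_1}\le\|A\|_{S_{p_1}}\|B\|_{S_{p_2}}$, $T_m(P_nfP_n,P_ngP_n)\to T_m(f,g)$ in $S_1$, uniformly in $x$. By the lower semicontinuity in (W1) the bound passes to $f,g$.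

For general $f,g$ take Schwartz approximations $f_k,g_k$. Since $T_m(f_k,g_k)-T_m(f_l,g_l)=T_m(f_k-f_l,g_k)+T_m(f_l,g_k-g_l)$, the sequence $T_m(f_k,g_k)$ is Cauchy in $L_{1,\infty}$, which is a complete quasi-normed space. This gives the bounded extension, and Theorem 1 is proved. $\blacksquare$

## 13. The Lorentz spaces that contain the range

**Sufficiency.** For $p=1$, $q=\infty$ this is Theorem 1. For $p>1$, $q\ge p$ use (ii), that is, boundedness into $L_p$, and $\|F\|_{p,q}\le\|F\|_p$. The last inequality is (W2) for $q=\infty$. For $p\le q<\infty$ it follows from $\lambda^{q-1}d_F^{q/p}=\lambda^{p-1}d_F\,(\lambda d_F^{1/p})^{q-p}\le\lambda^{p-1}d_F\|F\|_p^{q-p}$.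

The boundedness into $L_p$, $p>1$, can also be read off from these notes. The estimate (6) replaces Proposition A. The inequality (H) holds with $L_p$ on the left, since $\|\mathbb E[XY]\|_p\le\mathbb E\|X\|_{p_1}\|Y\|_{p_2}\le(\mathbb E\|X\|_{p_1}^{p_1})^{1/p_1}(\mathbb E\|Y\|_{p_2}^{p_2})^{1/p_2}$. Then Sections 9–12 go through with the triangle inequality in $L_p$ in place of (W1), and Fatou for the norm.

**Necessity, $p>1$, $q<p$.** Take $m=1$, so $T_m(f,g)=fg$, and $f=u\otimes e_{11}$, $g=w\otimes e_{11}$. Approximating by Schwartz functions that converge in norm and a.e., and using Fatou for $d_F$, boundedness would give $\|uw\|_{p,q}\le C\|u\|_{p_1}\|w\|_{p_2}$ for step functions. Let $h=2^{-k/p}$ on disjoint sets of measure $2^k$, $1\le k\le K$, and $u=h^{p/p_1}$, $w=h^{p/p_2}$. Then $uw=h$ and $\|u\|_{p_1}\|w\|_{p_2}=\|h\|_p=K^{1/p}$. For $2^{-(k+1)/p}\le\lambda<2^{-k/p}$ we have $d_h(\lambda)\ge2^k$, so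
$$\|h\|_{p,q}^q\ge p\sum_{k=1}^K2^{kq/p}\,\tfrac1q\big(2^{-kq/p}-2^{-(k+1)q/p}\big)=\tfrac pq\big(1-2^{-q/p}\big)K .$$
Thus $K^{1/q}\le C'K^{1/p}$, which is false for large $K$.

**Necessity, $p=1$ and $q<\infty$, or $p<1$.** Take $m$ from (iii). The plan is to reproduce the triangular matrix of Section 4.

**Step 1: test functions.** Choose $\varphi\in\mathcal S(\mathbb R)$ with $\hat\varphi\in C_c^\infty$ and $|\varphi|\ge1$ on $[0,1]$; for instance let $\hat\varphi\ge0$ have integral $2$ and support in $|\xi|\le\frac1{12}$, so that $\mathrm{Re}\,\varphi(x)\ge2\cos\frac\pi6\ge1$ for $|x|\le1$. Let $\Lambda>1$, $s_j=t_j=\Lambda^j$ for $1\le j\le N$, and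
$$f_\epsilon(x)=\varphi(\epsilon x)N^{-1/2}\sum_je^{2\pi is_jx}e_{j0},\qquad g_\epsilon(x)=\varphi(\epsilon x)N^{-1/2}\sum_ke^{-2\pi it_kx}e_{0k}.$$
These have values of rank at most one and norm $|\varphi(\epsilon x)|$, so $\|f_\epsilon\|_{p_1}\|g_\epsilon\|_{p_2}=\epsilon^{-1/p}\|\varphi\|_{p_1}\|\varphi\|_{p_2}$.

**Step 2: the limit matrix.** Substituting $\xi_1=s_j+\epsilon\eta_1$, $\xi_2=-t_k+\epsilon\eta_2$,
$$T_m(f_\epsilon,g_\epsilon)(x)=U(x)\Big[\tfrac1NH^\epsilon_{jk}(\epsilon x)\Big]_{j,k}V(x)^*,$$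
$$H^\epsilon_{jk}(y)=\int m(s_j+\epsilon\eta_1,-t_k+\epsilon\eta_2)\,\hat\varphi(\eta_1)\hat\varphi(\eta_2)\,e^{2\pi iy(\eta_1+\eta_2)}\,d\eta,$$
with the unitaries $U=\mathrm{diag}(e^{2\pi is_jx})$, $V=\mathrm{diag}(e^{2\pi it_kx})$. Since $d_{F(\epsilon\,\cdot)}=\epsilon^{-1}d_F$, we get $\|T_m(f_\epsilon,g_\epsilon)\|_{p,q}=\epsilon^{-1/p}\|\frac1NH^\epsilon\|_{p,q}$. The powers of $\epsilon$ cancel. As $\epsilon\to0$, dominated convergence gives $H^\epsilon_{jk}(y)\to m(s_j,-t_k)\varphi(y)^2=\frac{\varphi(y)^2}{1+\Lambda^{k-j}}$. Letting then $\Lambda\to\infty$, the limit is $\varphi(y)^2\Delta_N$ with $\Delta_N=(1_{j>k}+\frac121_{j=k})_{j,k=1}^N$. If $T_m$ were bounded, Fatou for $d_F$ and $|\varphi|\ge1$ on $[0,1]$ would give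
$$\|N^{-1}\Delta_N\|_{S_{p,q}}\le C\quad\text{for all }N.\tag{12}$$

**Step 3: singular values.** We have $2\Delta_N=\mathbf J+K$ with $\mathbf J,K$ from Section 4. Since $\mathbf J$ has rank one, $s_{k+1}(K)\le2s_k(\Delta_N)$, and (4) gives
$$s_k(N^{-1}\Delta_N)\ge\frac1{2\pi(k+1)},\qquad1\le k\le\tfrac N2-1.\tag{13}$$

**Step 4: contradiction.** Let $p=1$, $q<\infty$. For $\frac1{\pi N}\le\lambda\le\frac1{8\pi}$ every integer $k\ge1$ with $k+1<\frac1{2\pi\lambda}$ is in the range of (13), so the number of singular values of $N^{-1}\Delta_N$ exceeding $\lambda$ is at least $\frac1{2\pi\lambda}-2\ge\frac1{4\pi\lambda}$. Hence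
$$\|N^{-1}\Delta_N\|_{S_{1,q}}^q\ge(4\pi)^{-q}\int_{1/(\pi N)}^{1/(8\pi)}\frac{d\lambda}\lambda=(4\pi)^{-q}\log\frac N8 ,$$
which contradicts (12). Let $p<1$. Integrating only over $(0,\lambda_0)$ shows $\|A\|_{p,q}^q\ge\frac pq\lambda_0^qd_A(\lambda_0)^{q/p}$, so $\|A\|_{p,q}\ge c\|A\|_{p,\infty}$ (trivially for $q=\infty$). By (13) with $k$ near $\frac N2$, $\|N^{-1}\Delta_N\|_{p,\infty}=\sup_kk^{1/p}s_k(N^{-1}\Delta_N)\ge c'N^{1/p-1}$, again contradicting (12).

**Step 5: the quantitative bound.** For $p=q=1$ the functions $f_\epsilon,g_\epsilon$ take values in $M_{N+1}$, with rows and columns indexed by $\{0,\dots,N\}$. Steps 2–4 show that the norm of $T_m$ on such functions is at least $\|N^{-1}\Delta_N\|_{S_1}/(\|\varphi\|_{p_1}\|\varphi\|_{p_2})\ge c\log N$; for small $N$ use $\|N^{-1}\Delta_N\|_{S_1}\ge\mathrm{Tr}(N^{-1}\Delta_N)=\frac12$ and decrease $c$. Theorem 2 is proved. $\blacksquare$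

## 14. Box filtrations that halve: $\mathbb R^d$

Predictability of $|D_iu|^2$ came from splitting each interval into two equal halves. Dyadic cubes in $\mathbb R^d$ split into $2^d$ parts, so we refine the filtration.

**Step 1: filtration.** For $i=dk+r$, $0\le r<d$, the boxes of generation $i$ are the products of dyadic intervals of length $2^{-k-1}$ in the first $r$ coordinates and $2^{-k}$ in the others. For $d=2$: squares of side $1$, then $\frac12\times1$ rectangles, then squares of side $\frac12$. All sides lie in $[\frac12 2^{-i/d},2\cdot2^{-i/d}]$, and every box of generation $i$ splits into exactly two equal halves of generation $i+1$. So $|D_iu|^2$ is again $\mathcal M_{i-1}$-measurable, and $u=\sum_iD_iu$ in $L_p$, $1<p<\infty$. (U1), (U3) and (H) hold for any such filtration. In the uses of Pisier–Xu and of (1), $Q$ is now a box of generation $-I-1$ and $K$ a finite union of such boxes. Sections 6–8 used nothing else, so Proposition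 A holds verbatim.

**Step 2: symbol decomposition.** Take $\phi$ real and radial with $\phi=1$ for $|\xi|\le1$ and $\phi=0$ for $|\xi|\ge2$, Fourier series on $[-4,4]^{2d}$, $a,b\in\mathbb Z^d$, $\psi^a(\xi)=\tilde\psi(\xi)e^{2\pi ia\cdot\xi/8}$, $\phi^b(\xi)=\tilde\phi(\xi)e^{2\pi ib\cdot\xi/8}$. The coefficients are bounded by $C_N(1+|a|+|b|)^{-N}$ for every $N$, and the kernels are real since $\tilde\psi,\tilde\phi$ are real and even. With $\theta_{(a,b)}=c(1+|a|+|b|)^{-2d-1}$ and $N=6d+2$, the sum $\sum(1+|a|+|b|)^{2d+1-N+2d}$ over $\mathbb Z^{2d}$ is finite. So it suffices to prove Proposition B with the factor $(1+|a|)^d(1+|b|)^d$.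

**Lemma 2$'$.** On $L_2$, for $l\in\mathbb Z$: $\|D_{dj+l}P_j\|\le C(1+|a|)^{1/2}2^{-|l|/(2d)}$ and $\|(Q_j-E_{dj})D_{dj+l}\|\le C(1+|b|)^{1/2}2^{-|l|/(2d)}$.

*Proof.* Let $i=dj+l$. If $l>0$, Poincaré's inequality on boxes with sides comparable to $2^{-i/d}$ gives $\|D_iu\|_2\le\|u-E_{i-1}u\|_2\le C2^{-i/d}\|\nabla u\|_2$. For $u=P_jf$ or $Q_j^*f$, $\|\nabla u\|_2\le C2^j\|f\|_2$. So $\|D_iP_j\|\le C2^{-l/d}$ and, as $E_{dj}D_i=0$, $\|(Q_j-E_{dj})D_i\|=\|D_iQ_j^*\|\le C2^{-l/d}$.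

If $l\le0$, let $v=D_ih$, constant on boxes of generation $i$. Translate in one coordinate at a time and apply (10) on lines in each coordinate: $\|v(\cdot+t)-v\|_2\le C_d(|t|2^{i/d})^{1/2}\|v\|_2$. The kernels $k$ of $P_j^*$ and $Q_j$ have integrals $0$ and $1$, and satisfy $\int|k(t)||t|^{1/2}dt\le C(1+|a|)^{1/2}2^{-j/2}$, respectively with $b$. As $E_{dj}D_i=D_i$, both $P_j^*v$ and $(Q_j-E_{dj})v$ equal $\int k(t)(v(\cdot-t)-v)\,dt$ with the respective kernel. So their norms are at most $C(1+|\cdot|)^{1/2}2^{-j/2+i/(2d)}\|v\|_2=C(1+|\cdot|)^{1/2}2^{-|l|/(2d)}\|v\|_2$. Finally $\|D_iP_j\|=\|P_j^*D_i\|$. $\square$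

**Lemma 3$'$.** With $D_{j+l},E_j$ replaced by $D_{dj+l},E_{dj}$, Lemma 3 holds with factors $(1+|a|)^d$, $(1+|b|)^d$.

*Proof.* **Part (a).** Use the Mikhlin theorem for UMD spaces on $\mathbb R^d$ (Zimmermann; HNVW I, Ch. 5), $\|T_\mu\|\le C\max_{\alpha\in\{0,1\}^d}\sup_\xi|\xi|^{|\alpha|}|\partial^\alpha\mu(\xi)|$, for the symbols $\sum_j\varepsilon_j\gamma_j\psi^a(2^{-j}\xi)$; each derivative costs at most one factor $1+|a|$.

**Part (b).** The bound without decay follows from (U1), (U3), (a). For $p=2$ use orthogonality, Lemma 2$'$, and the bounded overlap of the annuli $2^{j-2}\le|\xi|\le2^{j+2}$. Interpolate as in Lemma 3.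

**Part (c).** We have
$$\phi^b(2^{-j}\xi)=(-1)^d\int\partial_1\cdots\partial_d\phi^b(t)\prod_{s=1}^d\chi_{(-\infty,2^jt_s]}(\xi_s)\,dt,\qquad\int|\partial_1\cdots\partial_d\phi^b|\le C(1+|b|)^d .$$
Compose the modulated half-line projections in the $d$ coordinates, each bounded on $\mathrm{Rad}_p$ by (U2) and (U4), applied in one coordinate by Fubini. This gives $\|(Q_jA_j)\|_{\mathrm{Rad}_p}\le C(1+|b|)^d\|(A_j)\|_{\mathrm{Rad}_p}$. With $R_j=Q_j-E_{dj}$, (U3) and (U1) give $\|(R_jD_{dj+l}g)_j\|_{\mathrm{Rad}_p}\le C(1+|b|)^d\|g\|_p$. For $p=2$, Lemma 2$'$ and $D_{dj+l}=D_{dj+l}D_{dj+l}$ give the bound $C(1+|b|)^{1/2}2^{-|l|/(2d)}\|g\|_2$. Interpolate $g\mapsto\sum_j\varepsilon_jR_jD_{dj+l}g$ and sum over $l$, using $R_jg=\sum_lR_jD_{dj+l}g$. $\square$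

**Step 3: regrouping.** Write $Q_j=(Q_j-E_{dj})+E_{dj}$. The first part of $B(f,g)$ is bounded in $L_1$ by (H) and Lemma 3$'$(a),(c). For the second put $F_l=\sum_{|j|\le J}\gamma_jD_{dj+l}P_jf$, so that $D_iF_l=\gamma_jD_iP_jf$ if $i=dj+l$ with $|j|\le J$, and $D_iF_l=0$ otherwise. With $dj=i-l$,
$$\sum_{|j|\le J}\gamma_jP_jf\,E_{dj}g=\sum_l\sum_iD_iF_l\,E_{i-l}g .$$
This is the first equality of (11), and from there Section 11 applies verbatim with $I=dJ+|l|$, Lemma 3$'$(b) in place of Lemma 3(b), and $(1+|a|)^d$ in place of $1+|a|$. Section 12 does not depend on the dimension. Theorem 3 is proved. $\blacksquare$
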